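\title{No draws for the game of Trap on a randomly diluted square lattice}

\begin{abstract}
In the game of Trap two players take turns moving a token along the edges of a graph to vertices not visited before, and a player who cannot move loses. We play on $\mathbb Z^2$ after closing each odd site with probability $p$ and each even site with probability $q$, independently. We prove that a draw has positive probability only when $p=q=0$; in particular there are no draws when $p=q\in(0,1)$. For $p,q\in(0,1)$ we also bound the probability that the sites within distance $R$ of the origin fail to determine the winner. The proof compares the maximum matching numbers of a ball of radius $n$ under two extremal boundary conditions. Their difference is $O(n)$, while a positive density of draws would let a tilt of the densities by $t/n$, which keeps the measure comparable to the original one, move this difference by order $tn$.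
\end{abstract}

\section{The game and the results}\label{sec:intro}

\subsection{Trap on a random board}

\emph{Trap} is a two-player game on a graph. A token is placed at an initial vertex, and the players take turns moving it along an edge to a vertex that the token has not visited before. A player who cannot move loses, and the other player wins; a play that never ends is won by nobody. A \emph{position} consists of the location of the token and the set of visited vertices, and a \emph{strategy} for a player assigns a legal next move, where one exists, to each position. A strategy is \emph{winning} if it results in a win whatever strategy the opponent uses. We say that a player \emph{wins from $v$ on $K$} if that player has a winning strategy for the game on the graph $K$ with initial vertex $v$. On a finite graph exactly one player wins from each vertex. On an infinite graph it may happen that neither does, and then the game is a \emph{draw}.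

Consider $\mathbb Z^2$ with nearest-neighbor edges, and call a site \emph{even} or \emph{odd} according to the parity of the sum of its coordinates. Fix $p,q\in[0,1]$. Independently for all sites, declare each odd site \emph{closed} with probability $p$ and each even site closed with probability $q$; all other sites are \emph{open}. We write $\omega_v=1$ if $v$ is open and $\omega_v=0$ if $v$ is closed, $\mathbb P$ for the law of $\omega$, and $G=G(\omega)$ for the subgraph of $\mathbb Z^2$ induced by the open sites. The game is played on $G$. Let $D$ be the event that the origin is open and the game on $G$ from the origin is a draw. Basu, Holroyd, Martin and W\"astlund \cite{BHMW} state as an open question whether draws can occur when the two parameters are equal: is there $p=q\in(0,1)$ with $\mathbb P(D)>0$?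

Every move changes the parity of the token, so one player always moves from even vertices and the other always moves from odd vertices. We call them \emph{Eva} and \emph{Otto}, respectively. Eva moves first if the initial vertex is even, and Otto moves first if it is odd. Only Eva ever moves to an odd vertex, so closing an odd site other than the initial one takes an option from her and none from Otto. Thus $p$ measures Eva's handicap and $q$ measures Otto's.

Two extremes are easy. If many sites are closed, the board is finite: for $p=q>2/3$ the expected number of open self-avoiding paths with $k$ steps from a given site is at most $4\cdot3^{k-1}(1-p)^{k+1}\to0$, so almost surely all components of $G$ are finite and there are no draws. If no site is closed, the game is a draw.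

\begin{example}[The full lattice]\label{ex:full}
Let $p=q=0$, so that $G=\mathbb Z^2$, and start at the origin. The pairs $\{(2i,j),(2i+1,j)\}$ partition $\mathbb Z^2$ into edges. Let the first player always move to the partner of the current vertex. After each of her moves the visited set is a union of pairs, so the vertex to which her opponent moves next has an unvisited partner, and she is never stuck. The set $\mathbb Z^2\setminus\{0\}$ is also partitioned into edges: use the same pairs in the rows $j\ne0$, and in row $0$ use $\{(2i+1,0),(2i+2,0)\}$ for $i\ge0$ and $\{(2i,0),(2i+1,0)\}$ for $i<0$. With these pairs the second player is never stuck either: after each of his moves the visited set is the origin together with a union of pairs. Each player can avoid losing, so neither has a winning strategy.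
\end{example}

For small $p=q$ one might guess that the draw survives. Any given ball is entirely open with probability close to $1$, and translation by $(1,0)$ preserves the law of the board while exchanging the roles of Eva and Otto, so neither player is favored. The guess is wrong. The two handicaps balance only on average: in a ball of radius $n$ the numbers of closed odd and closed even sites fluctuate on the scale $n$, and this is also the size of the boundary through which the rest of the board can influence the game inside.

\subsection{Results}

\begin{theorem}[No draws]\label{thm:A}
Let $p,q\in(0,1)$. Then almost surely the game on $G$ is not a draw from any open vertex. In particular $\mathbb P(D)=0$, and there is no $p=q\in(0,1)$ with $\mathbb P(D)>0$.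
\end{theorem}

\begin{theorem}[Classification]\label{thm:B}
Let $(p,q)\in[0,1]^2$. Then $\mathbb P(D)>0$ if and only if $p=q=0$, in which case $\mathbb P(D)=1$. If $(p,q)\ne(0,0)$, then almost surely there is no open vertex from which the game is a draw.
\end{theorem}

Write $|x|_1=|x_1|+|x_2|$ and $B_n=\{x\in\mathbb Z^2:|x|_1\le n\}$.

\begin{theorem}[Quantitative form]\label{thm:C}
There is an absolute constant $C_1$ with the following property. Let $p,q\in(0,1)$, let $\kappa=\min\big(p(1-p),q(1-q)\big)$, and let $R\ge4$ be even. Then with probability at least
$$1-\Big(\frac{C_1}{\kappa\log\log R}\Big)^{1/2},$$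
either the origin is closed, or the states $(\omega_u)_{u\in B_R}$ determine a player who wins from the origin on $G$, by a strategy that keeps the token in $B_R$.
\end{theorem}

\subsection{Outline}

The argument is of Imry--Ma/Aizenman--Wehr type: a quantity controlled by the boundary of a ball is played against the random fluctuations in its bulk. On a finite graph the winner from $v$ is read off from the change in the maximum matching number when $v$ is deleted (Section~\ref{sec:matching}). To use this on $G$ we cut out a ball and close it up in the two ways that are worst and best for Eva; a draw from $v$ forces the two finite games to have different winners (Section~\ref{sec:truncation}). The difference $h$ of the two matching numbers lies in $[0,4n]$ for the ball $B_n$, and it responds to a change of $\omega_v$ exactly when the two winners from $v$ differ, with a sign fixed by the parity of $v$ (Section~\ref{sec:gain}). A small tilt of the densities turns these facts into an inequality (Section~\ref{sec:tilt}) that yields Theorems~\ref{thm:A} and~\ref{thm:C} (Section~\ref{sec:AC}). The tilt needs randomness on both sublattices; the case in which one sublattice is entirely open is settled by an edge count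 (Section~\ref{sec:B}).

\section{Finite boards and maximum matchings}\label{sec:matching}

A \emph{matching} of a graph $K$ is a set of pairwise disjoint edges. It \emph{covers} the endpoints of its edges and \emph{misses} the other vertices; if $xy$ belongs to a matching $M$, then $y$ is the \emph{$M$-partner} of $x$. For finite $K$ let $\nu(K)$ be the largest size of a matching, and call a matching of that size \emph{maximum}. We use one operation repeatedly. Let $Q$ be a path whose edges are alternately in $M$ and not in $M$, and suppose that each endpoint of $Q$ is either missed by $M$ or covered by an $M$-edge of $Q$. Then \emph{swapping along $Q$}, that is, passing to the symmetric difference $M\triangle Q$, produces a matching.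

The pairing strategies of Example~\ref{ex:full} are strategies of moving along a matching. On a finite graph such strategies always decide the game. The following lemma is known; we include the short proof.

\begin{lemma}\label{lem:matching}
Let $K$ be a finite graph and $v$ a vertex of $K$. If every maximum matching of $K$ covers $v$, the first player wins from $v$; otherwise the second player wins. Equivalently,
$$\nu(K)-\nu(K-v)=\mathbf 1[\text{the first player wins from $v$ on $K$}].$$
\end{lemma}

\begin{proof}
Let $v=x_0,x_1,x_2,\dots$ be the successive locations of the token.

Suppose that every maximum matching covers $v$. Fix one, $M$, and let the first player always move to the $M$-partner of the current vertex. Assume she has done so up to the time the token reaches $x_{2k}$, so that $x_{2i}x_{2i+1}\in M$ for $i<k$. If $M$ missed $x_{2k}$, then $k\ge1$, and swapping along $x_0x_1\cdots x_{2k}$ would remove $k$ edges and add $k$ edges, giving a maximum matching that misses $v$. So $x_{2k}$ has an $M$-partner, which is unvisited because $x_0,\dots,x_{2k-1}$ are matched among themselves. The first player is never stuck, and since the play is finite she wins.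

Suppose that some maximum matching $M$ misses $v$, and let the second player always move to the $M$-partner, so that $x_{2i-1}x_{2i}\in M$ for $1\le i\le k$ when the token reaches $x_{2k+1}$. If $M$ missed $x_{2k+1}$, swapping along $x_0x_1\cdots x_{2k+1}$ would remove $k$ edges and add $k+1$, contradicting maximality. So $x_{2k+1}$ has an $M$-partner, and it is unvisited because $M$ misses $x_0$ and matches $x_1,\dots,x_{2k}$ among themselves. The second player is never stuck and wins.

Finally, $\nu(K)-1\le\nu(K-v)\le\nu(K)$, since deleting $v$ destroys at most one edge of a matching, and $\nu(K-v)=\nu(K)$ holds exactly when some maximum matching of $K$ misses $v$.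
\end{proof}

For instance, on a path with three vertices both maximum matchings cover the middle vertex, from which the first player wins, while each end vertex is missed by one of them, and from there the second player wins.

\section{Two boundary conditions}\label{sec:truncation}

Lemma~\ref{lem:matching} says nothing about the infinite graph $G$. We therefore look at a finite window and ask when the window alone determines the winner, whatever lies outside. The question has a clean answer if only one of the players can move the token out of the window.

For a finite set $\Lambda\subset\mathbb Z^2$ let $\partial\Lambda$ be the set of sites of $\Lambda$ that have a neighbor outside $\Lambda$. Call $\Lambda$ \emph{even-bounded} if all sites of $\partial\Lambda$ are even; then only Eva can leave $\Lambda$. The worst outside for her has no exits, and the best has an exit at every boundary site from which Otto has no reply. Accordingly, let $G_\Lambda$ be the subgraph of $G$ induced by the open sites of $\Lambda$, and let $G^+_\Lambda$ be obtained from $G_\Lambda$ by adding, for each open $u\in\partial\Lambda$, a new \emph{pendant} vertex $u^*$ joined only to $u$ (Figure~\ref{fig:B2}). Pendant vertices count as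 odd, so $G^+_\Lambda$ is bipartite.

\begin{lemma}\label{lem:truncation}
Let $\Lambda$ be even-bounded and let $v\in\Lambda$ be open. Let $K$ be a bipartite graph, with classes extending the even and odd classes of $G_\Lambda$, that contains $G_\Lambda$ as an induced subgraph, and suppose that every vertex of $G_\Lambda$ with a $K$-neighbor outside $G_\Lambda$ lies in $\partial\Lambda$.
\begin{enumerate}
\item[(i)] If Eva wins from $v$ on $G_\Lambda$, then she wins from $v$ on $K$.
\item[(ii)] If Otto wins from $v$ on $G^+_\Lambda$, then he wins from $v$ on $K$.
\end{enumerate}
In both cases the winner can keep the token in $\Lambda$. The hypotheses hold for $K=G$, and for $K=G_{\Lambda'}$ and $K=G^+_{\Lambda'}$ whenever $\Lambda'\supseteq\Lambda$ is even-bounded.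
\end{lemma}

\begin{proof}
(i) Let Eva play on $K$ by her winning strategy for $G_\Lambda$. Her moves stay in $G_\Lambda$. Otto moves from odd vertices of $G_\Lambda$; these are not in $\partial\Lambda$, so their $K$-neighbors are their $G_\Lambda$-neighbors. Hence the play on $K$ is a play on $G_\Lambda$ consistent with Eva's strategy. It is finite and ends with Otto unable to move in $G_\Lambda$, and so unable to move in $K$.

(ii) Consider a play on $G^+_\Lambda$ from $v$ that is consistent with Otto's winning strategy. If the token arrived at some $u\in\partial\Lambda$, or started there, then Eva would be to move because $u$ is even, and $u^*$ would be unvisited because it can be reached only from $u$. She could move to $u^*$ and win. So such a play never visits $\partial\Lambda$. A vertex of $G_\Lambda$ outside $\partial\Lambda$ has the same neighbors in $K$ as in $G^+_\Lambda$. By induction on the number of moves, if Otto uses the same strategy on $K$, the play is a play on $G^+_\Lambda$ that is consistent with his strategy and avoids $\partial\Lambda$. It is finite and ends with Eva unable to move, in $G^+_\Lambda$ and so in $K$.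

For the last assertion, let $x\in G_\Lambda$ have a $K$-neighbor $y$ outside $G_\Lambda$. If $y$ is a site of $\mathbb Z^2$, it is open and not in $\Lambda$, so $x\in\partial\Lambda$. If $y=x^*$ is a pendant vertex of $G^+_{\Lambda'}$, then $x$ has a lattice neighbor outside $\Lambda'$, hence outside $\Lambda$, and again $x\in\partial\Lambda$.
\end{proof}

The window fails to determine the winner when neither (i) nor (ii) applies.

\begin{definition}
Let $\Lambda$ be even-bounded and $v\in\Lambda$. We say that $v$ is \emph{undecided in $\Lambda$}, and that the event $U_v^\Lambda$ occurs, if after setting $\omega_v=1$ Otto wins from $v$ on $G_\Lambda$ and Eva wins from $v$ on $G^+_\Lambda$.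
\end{definition}

The event $U^\Lambda_v$ depends only on $(\omega_u)_{u\in\Lambda\setminus\{v\}}$. It is defined without regard to the state of $v$ because we will vary that state.

\begin{lemma}\label{lem:undecided}
Let $\Lambda$ be even-bounded and $v\in\Lambda$.
\begin{enumerate}
\item[(a)] If $U^\Lambda_v$ fails, then after setting $\omega_v=1$ the same player wins from $v$ on $G_\Lambda$ and on $G^+_\Lambda$.
\item[(b)] If $\Lambda'\supseteq\Lambda$ is even-bounded, then $U_v^{\Lambda'}\subseteq U_v^\Lambda$.
\item[(c)] If $v$ is open and $U^\Lambda_v$ fails, then $(\omega_u)_{u\in\Lambda}$ determines a player who wins from $v$ on $G$ while keeping the token in $\Lambda$. In particular, if $v$ is open and the game on $G$ from $v$ is a draw, then $U_v^\Lambda$ occurs.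
\end{enumerate}
\end{lemma}

\begin{proof}
Set $\omega_v=1$ and suppose that $U^\Lambda_v$ fails. Then Eva wins on $G_\Lambda$ or Otto wins on $G^+_\Lambda$, and which of these holds depends only on the states in $\Lambda$. By Lemma~\ref{lem:truncation}, the player in question wins on each of $G_\Lambda$, $G^+_\Lambda$, $G_{\Lambda'}$, $G^+_{\Lambda'}$ and $G$, keeping the token in $\Lambda$. This gives (a), (c), and the failure of $U_v^{\Lambda'}$ needed for (b).
\end{proof}

Our windows are $\ell^1$-balls. We have $\partial B_n=\{x:|x|_1=n\}$, and there are $4k$ sites with $|x|_1=k\ge1$. So for even $n\ge2$ the ball $B_n$ is even-bounded with $|\partial B_n|=4n$, it has $1+\sum_{j=1}^{n/2}8j=(n+1)^2$ even sites and $\sum_{j=1}^{n/2}4(2j-1)=n^2$ odd sites, and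
\begin{equation}\label{eq:volume}
2n^2\le|B_n|=2n^2+2n+1\le5n^2 .
\end{equation}
A ball centered at an odd site needs an odd radius to be even-bounded. For even $r\ge2$ put $\Lambda_r(v)=v+B_r$ if $v$ is even and $\Lambda_r(v)=v+B_{r+1}$ if $v$ is odd, and let
$$U_v^{(r)}=U_v^{\Lambda_r(v)},\qquad U_v^{(\infty)}=\bigcap_{r\ \mathrm{even}}U_v^{(r)} .$$
The sets $\Lambda_r(v)$ are even-bounded and increase with $r$, so the events $U_v^{(r)}$ decrease by Lemma~\ref{lem:undecided}(b). The measure $\mathbb P$ is invariant under translation by even vectors, so $\mathbb P(U^{(r)}_v)$ depends only on $r$ and on the parity of $v$. Call it $\theta_e(r)$ for even $v$ and $\theta_o(r)$ for odd $v$, and put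
$$\theta(r)=\theta_e(r)+\theta_o(r)\in[0,2],\qquad r\in\{2,4,6,\dots\}\cup\{\infty\}.$$
Then $\theta$ is nonincreasing and $\theta(r)\downarrow\theta(\infty)$. By Lemma~\ref{lem:undecided}(c), a draw from an open vertex $v$ implies $U_v^{(\infty)}$. Theorem~\ref{thm:A} will follow from $\theta(\infty)=0$, and Theorem~\ref{thm:C} from a bound on $\theta(R)$.

\begin{remark}
Nothing is lost in this reduction: $D=\{\omega_0=1\}\cap U_0^{(\infty)}$, which also shows that $D$ is measurable. Indeed, if a player has a winning strategy on $G$, the plays consistent with it form a finitely branching tree with no infinite branch. By K\"onig's lemma the tree is finite, so these plays have length at most some $L$. For even $r>L$ they never reach $\partial B_r$, the same strategy wins on $G_{B_r}$ and on $G^+_{B_r}$, and $U_0^{(r)}$ fails.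
\end{remark}

\section{The boundary gain}\label{sec:gain}

Being undecided compares the winners on two finite graphs, and by Lemma~\ref{lem:matching} each winner is an increment of a matching number. So we consider the difference of the two matching numbers. For even-bounded $\Lambda$ define the \emph{boundary gain}
$$h_\Lambda(\omega)=\nu(G^+_\Lambda)-\nu(G_\Lambda).$$
For a function $f$ of $\omega$ write $f|_{\omega_v=1}$ and $f|_{\omega_v=0}$ for its values after setting $\omega_v$ to $1$ or $0$. Let $\varepsilon_v=+1$ for even $v$ and $\varepsilon_v=-1$ for odd $v$.

\begin{lemma}\label{lem:gain}
Let $\Lambda$ be even-bounded. Then $0\le h_\Lambda\le|\partial\Lambda|$, and for every $v\in\Lambda$,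
$$h_\Lambda|_{\omega_v=1}-h_\Lambda|_{\omega_v=0}=\varepsilon_v\,\mathbf 1[U_v^\Lambda].$$
\end{lemma}

\begin{proof}
Since $G_\Lambda\subseteq G_\Lambda^+$ we have $h_\Lambda\ge0$. A matching of $G^+_\Lambda$ contains at most $|\partial\Lambda|$ pendant edges, and deleting them leaves a matching of $G_\Lambda$, so $h_\Lambda\le|\partial\Lambda|$.

Set $\omega_v=1$ and write $K=G_\Lambda$, $K^+=G^+_\Lambda$. Closing $v$ replaces $K$ by $K-v$. It replaces $K^+$ by $K^+-v$, with $v^*$ also removed if $v\in\partial\Lambda$; as $v^*$ is isolated in $K^+-v$, this does not affect $\nu$. By Lemma~\ref{lem:matching} the left side of the identity equals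
$$\mathbf 1[\text{first player wins from $v$ on }K^+]-\mathbf 1[\text{first player wins from $v$ on }K].$$
If $U^\Lambda_v$ fails, the two indicators agree by Lemma~\ref{lem:undecided}(a). If $U^\Lambda_v$ occurs, Eva wins on $K^+$ and Otto wins on $K$. For even $v$ the first player is Eva and the difference is $1-0$; for odd $v$ the first player is Otto and the difference is $0-1$.
\end{proof}

The lemma sets a budget. Start from any configuration and change sites of $\Lambda$ one at a time, each time opening a closed even site or closing an open odd site. At each step $h_\Lambda$ increases by $1$ if the changed site is undecided at that moment and stays constant otherwise. Hence \emph{at most $|\partial\Lambda|$ of the changed sites are undecided when they are changed}. This is the mechanism of the whole proof, and it is already visible in $B_2$.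

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0)--(-1,0) (0,1)--(0,2) (-1,1)--(0,1)--(1,1) (-1,0)--(-2,0) (-1,1)--(-1,0)--(-1,-1);
\draw[very thick] (0,0)--(0,1);
\foreach \x/\y/\a/\b in {2/0/2.7/0,-2/0/-2.7/0,0/2/0/2.7,0/-2/0/-2.7,1/1/1.5/1.5,-1/1/-1.5/1.5,1/-1/1.5/-1.5,-1/-1/-1.5/-1.5}{
  \draw[very thick] (\x,\y)--(\a,\b);
  \draw[fill=white] (\a-0.08,\b-0.08) rectangle (\a+0.08,\b+0.08);
  \fill (\x,\y) circle (0.1);}
\fill (0,0) circle (0.1);
\draw[fill=white] (0,1) circle (0.1);
\draw[fill=white] (-1,0) circle (0.1);
\node at (1,0) {$\times$};
\node at (0,-1) {$\times$};
\end{tikzpicture}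
\caption{The graph $G^+_{B_2}$ when the odd sites $(1,0)$ and $(0,-1)$ are closed (crosses). Black disks are even sites, white disks are open odd sites, and squares are pendant vertices; deleting the squares gives $G_{B_2}$. The thick edges form a maximum matching of $G^+_{B_2}$, of size $9$, while $\nu(G_{B_2})=2$.}\label{fig:B2}
\end{figure}

\begin{example}\label{ex:B2}
The ball $B_2$ has nine even sites, namely the origin and the eight boundary sites, and four odd sites. Keep the even sites open and suppose that $j$ odd sites are open. Then $\nu(G_{B_2})=j$: every edge uses an odd site, and each odd site $w$ can be matched to $2w$. In $G^+_{B_2}$ every edge uses an even site; the eight boundary sites can be matched to their pendant vertices, and the origin can be matched in addition if and only if $j\ge1$. So $\nu(G^+_{B_2})$ is $9$ for $j\ge1$ and $8$ for $j=0$. As the odd sites are closed one at a time, $j=4,3,2,1,0$ and $h_{B_2}=5,6,7,8,8$.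

By Lemma~\ref{lem:gain} the first three closed sites are undecided. The fourth must be decided, because $h_{B_2}$ has reached $|\partial B_2|=8$. The games confirm this. Start at an open odd site $w$, so that Otto moves first. On $G_{B_2}$ he moves to $2w$, whose only neighbor in $B_2$ is $w$, and wins. On $G^+_{B_2}$ he loses at once if he moves to the boundary, so he moves to the origin. If $j\ge2$, Eva moves to another open odd site, from which Otto can only move to the boundary, and she wins. If $j=1$, she is stuck at the origin and Otto wins on both graphs.
\end{example}

In $B_n$ the budget is $4n$. Suppose that a proportion $\alpha>0$ of all sites stayed undecided, and change about $tn$ of the roughly $2n^2$ sites, spread uniformly. About $\alpha tn$ changes would be charged to the budget, which is impossible once $t$ is large compared with $1/\alpha$. The gap in this reasoning is that sites undecided at the start need not be undecided later: in Example~\ref{ex:B2} the changes themselves decided the last site. Randomness closes the gap. When $p,q\in(0,1)$, the number of closed sites of either parity in $B_n$ has standard deviation of order $n$, so a change of $tn$ random sites, with $t$ fixed, is a change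 by a bounded number of standard deviations. A property that the original board has with overwhelming probability is then still likely on the changed board.

\section{Tilting the densities}\label{sec:tilt}

In this section and the next, $p,q\in(0,1)$ and $\kappa=\min\big(p(1-p),q(1-q)\big)\in(0,\tfrac14]$. Rather than change sites one at a time, we move the densities continuously. Fix an even $n\ge2$. For $0\le s\le\kappa n$ let $\mathbb P_s$ be the product measure under which even sites of $B_n$ are open with probability $1-q+s/n$, odd sites of $B_n$ are open with probability $1-p-s/n$, and all other sites have the same law as under $\mathbb P$. These numbers lie in $[0,1]$ because $s/n\le\kappa\le\min(q,1-p)$. Note that $\mathbb P_0=\mathbb P$. We write $\mathbb E_s$ and $\mathbb E$ for the expectations.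

\begin{lemma}[The budget]\label{lem:budget}
For $0<t\le\kappa n$,
$$\int_0^t\sum_{v\in B_n}\mathbb P_s\big(U_v^{B_n}\big)\,ds\le4n^2 .$$
\end{lemma}

\begin{proof}
Let $f$ be a function of finitely many independent Bernoulli variables $\omega_v$ with means $a_v$. Its expectation is a polynomial in $(a_v)$, and for each $v$ it equals $a_v\,\mathbb E[f|_{\omega_v=1}]+(1-a_v)\,\mathbb E[f|_{\omega_v=0}]$, where the two expectations do not depend on $a_v$. So its partial derivative in $a_v$ is $\mathbb E[f|_{\omega_v=1}-f|_{\omega_v=0}]$. Under $\mathbb P_s$ the mean of $\omega_v$, $v\in B_n$, has derivative $\varepsilon_v/n$ in $s$. With $h=h_{B_n}$, the chain rule and Lemma~\ref{lem:gain} give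
$$\frac{d}{ds}\mathbb E_sh=\sum_{v\in B_n}\frac{\varepsilon_v}{n}\,\mathbb E_s\big[\varepsilon_v\mathbf 1[U_v^{B_n}]\big]=\frac1n\sum_{v\in B_n}\mathbb P_s\big(U_v^{B_n}\big).$$
The directions of the tilt were chosen so that the signs cancel. Integrate over $[0,t]$ and use $\mathbb E_th-\mathbb E_0h\le4n$.
\end{proof}

We know something about undecided sites under $\mathbb P$, not under $\mathbb P_s$. The next lemma compares the two measures, with a constant independent of $n$. It is the place where $p,q\in(0,1)$ is essential.

\begin{lemma}[Change of measure]\label{lem:change}
For $0\le s\le\kappa n$ and every event $F$,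
$$\mathbb P_s(F)\le e^{5s^2/(2\kappa)}\,\mathbb P(F)^{1/2}.$$
\end{lemma}

\begin{proof}
The density $Z=d\mathbb P_s/d\mathbb P$ is the product over $v\in B_n$ of factors $z_v(\omega_v)$ that are independent under $\mathbb P$. If the mean of $\omega_v$ changes from $a$ to $a+\delta$, then $z_v(1)=(a+\delta)/a$, $z_v(0)=(1-a-\delta)/(1-a)$, and
$$\mathbb E z_v^2=\frac{(a+\delta)^2}{a}+\frac{(1-a-\delta)^2}{1-a}=\Big(a+2\delta+\frac{\delta^2}a\Big)+\Big(1-a-2\delta+\frac{\delta^2}{1-a}\Big)=1+\frac{\delta^2}{a(1-a)} .$$
Here $|\delta|=s/n$ and $a(1-a)\ge\kappa$. By \eqref{eq:volume},
$$\mathbb EZ^2\le\Big(1+\frac{s^2}{\kappa n^2}\Big)^{|B_n|}\le e^{5s^2/\kappa},$$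
and the Cauchy--Schwarz inequality gives $\mathbb P_s(F)=\mathbb E[Z\mathbf 1_F]\le(\mathbb EZ^2)^{1/2}\mathbb P(F)^{1/2}$.
\end{proof}

This bound is useful only for events much rarer than $e^{-5s^2/\kappa}$. It does not give a lower bound on $\mathbb P_s(U_v^{B_n})$ site by site, since the complement of $U^{B_n}_v$ is not rare. What can be rare is the event that the \emph{proportion} of undecided sites in $B_n$ is far below its mean. For $R$ even or $R=\infty$ let
$$A^{(R)}=\frac1{|B_n|}\sum_{v\in B_n}\mathbf 1\big[U_v^{(R)}\big].$$
We use the events $U_v^{(R)}$ in place of $U_v^{B_n}$ because their probabilities are governed by $\theta$; for $R\ge2n$ they are contained in $U_v^{B_n}$, as we check below. But for such $R$ the windows of any two sites of $B_n$ overlap, and the sum has no independence. So we compare $A^{(R)}$ with $A^{(r)}$ for $r$ much smaller than $n$. The latter is an average of local events and concentrates, and the price of the comparison is $\theta(r)-\theta(R)$.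

\begin{lemma}[Concentration]\label{lem:conc}
Let $n,r\ge2$ be even, let $R\ge r$ be even or $\infty$, and let $0<\alpha\le\theta(R)$. Then
$$\mathbb P\Big(A^{(R)}<\frac\alpha{16}\Big)\le\frac{360\,r^2}{n^2\alpha}+\frac{16\big(\theta(r)-\theta(R)\big)}{\alpha}.$$
\end{lemma}

\begin{proof}
Write $A=A^{(R)}$ and $A'=A^{(r)}$, so that $A'\ge A$. If $A<\alpha/16$, then $A'<\alpha/8$ or $A'-A>\alpha/16$. We bound the two probabilities.

Let $f_e$ and $f_o$ be the fractions of even and odd sites in $B_n$. Then $1\ge f_e\ge f_o=n^2/(2n^2+2n+1)\ge\frac14$, because $2n^2\ge2n+1$. Hence
$$\mu:=\mathbb EA'=f_e\theta_e(r)+f_o\theta_o(r)\ge\frac{\theta(r)}4\ge\frac\alpha4,\qquad\mathbb E(A'-A)\le\theta(r)-\theta(R),$$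
and Markov's inequality gives $\mathbb P(A'-A>\alpha/16)\le16(\theta(r)-\theta(R))/\alpha$.

The event $U^{(r)}_v$ depends only on sites in $v+B_{r+1}$, so $U_u^{(r)}$ and $U_v^{(r)}$ are independent when $|u-v|_1>2r+2$. For each $v$ there remain at most $|B_{2r+2}|\le5(2r+2)^2\le45r^2$ sites $u$, where we used \eqref{eq:volume} and $2r+2\le3r$, and for these the covariance of the indicators is at most $\mathbb P(U_v^{(r)})$. Therefore
$$\operatorname{Var}A'\le\frac{45r^2}{|B_n|^2}\sum_{v\in B_n}\mathbb P\big(U_v^{(r)}\big)=\frac{45r^2}{|B_n|}\,\mu\le\frac{45r^2}{2n^2}\,\mu .$$
Since $\alpha/8\le\mu/2$, Chebyshev's inequality gives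
$$\mathbb P\Big(A'<\frac\alpha8\Big)\le\mathbb P\Big(A'<\frac\mu2\Big)\le\frac{4\operatorname{Var}A'}{\mu^2}\le\frac{90r^2}{n^2\mu}\le\frac{360r^2}{n^2\alpha}.\qedhere$$
\end{proof}

The three lemmas combine as follows.

\begin{proposition}\label{prop:key}
Let $n,r\ge2$ be even, let $R$ be even or $\infty$ with $R\ge2n$ and $R\ge r$, and let $0<\alpha\le\theta(R)$ and $0<t\le\kappa n$. If
\begin{equation}\label{eq:cond}
\frac{360\,r^2}{n^2\alpha}+\frac{16\big(\theta(r)-\theta(R)\big)}{\alpha}\le\frac14e^{-5t^2/\kappa},
\end{equation}
then $t\alpha\le64$.
\end{proposition}

\begin{proof}
Let $A=A^{(R)}$ and $s\in[0,t]$. By Lemma~\ref{lem:conc} and \eqref{eq:cond}, $\mathbb P(A<\alpha/16)\le\frac14e^{-5t^2/\kappa}$. By Lemma~\ref{lem:change},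
$$\mathbb P_s\Big(A<\frac\alpha{16}\Big)\le e^{5s^2/(2\kappa)}\cdot\frac12e^{-5t^2/(2\kappa)}\le\frac12 ,$$
and so $\mathbb E_sA\ge\alpha/32$. For $v\in B_n$ the triangle inequality gives $B_n\subseteq v+B_{2n}\subseteq\Lambda_{2n}(v)$, so $U_v^{(R)}\subseteq U_v^{(2n)}\subseteq U_v^{B_n}$ by Lemma~\ref{lem:undecided}(b). Hence, by \eqref{eq:volume} and Lemma~\ref{lem:budget},
$$2n^2\cdot\frac{t\alpha}{32}\le|B_n|\int_0^t\mathbb E_sA\,ds\le\int_0^t\sum_{v\in B_n}\mathbb P_s\big(U_v^{B_n}\big)\,ds\le4n^2,$$
that is, $t\alpha\le64$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:C}}\label{sec:AC}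

Both proofs apply Proposition~\ref{prop:key} with $t=65/\alpha$, which makes its conclusion false. What has to be done is to find scales $r\ll n$ that satisfy \eqref{eq:cond}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $\alpha:=\theta(\infty)>0$, and put $t=65/\alpha$ and $R=\infty$. Since $\theta(r)\to\theta(\infty)$, there is an even $r\ge2$ for which the second term of \eqref{eq:cond} is at most $\frac18e^{-5t^2/\kappa}$. With this $r$ fixed, choose an even $n\ge t/\kappa$ so large that the first term is at most $\frac18e^{-5t^2/\kappa}$. Proposition~\ref{prop:key} gives $65=t\alpha\le64$, a contradiction. Hence $\theta(\infty)=0$, and $\mathbb P(U_v^{(\infty)})=0$ for each of the countably many sites $v$. By Lemma~\ref{lem:undecided}(c), almost surely the game is not a draw from any open vertex.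
\end{proof}

For a quantitative bound we have no rate for the convergence of $\theta(r)$. We use instead that $\theta$ is monotone and bounded: along a long sequence of scales it must be nearly constant between some two consecutive ones.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By Lemma~\ref{lem:undecided}(c) with $\Lambda=\Lambda_R(0)=B_R$, the event in the theorem contains the complement of $U_0^{(R)}$, and $\mathbb P(U_0^{(R)})\le\theta(R)$. So it suffices to bound $\alpha:=\theta(R)$, and we may assume $\alpha>0$. Put
$$t=\frac{65}\alpha,\qquad\eta=\frac14e^{-5t^2/\kappa},\qquad m=\Big\lceil\frac{720}{\eta\kappa\alpha}\Big\rceil,\qquad k_0=\Big\lceil\frac{64}{\eta\alpha}\Big\rceil,$$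
and for $k\ge0$ let $r_k=2(2m)^k$ and $n_k=mr_k$. These are even numbers, and $2n_k=r_{k+1}$.

We claim that $r_{k_0}>R$. Suppose that $r_{k_0}\le R$. The nonnegative differences $\theta(r_k)-\theta(r_{k+1})$, $0\le k<k_0$, sum to at most $2$, so one of them is at most $2/k_0$. For this $k$ apply Proposition~\ref{prop:key} with $r=r_k$, $n=n_k$, and $r_{k+1}=2n_k$ in the role of $R$. Its hypotheses hold. First, $\alpha\le\theta(r_{k+1})$ because $r_{k+1}\le R$. Second, $\kappa n_k\ge2m\kappa\ge1440/(\eta\alpha)\ge t$. Third, since $r_k/n_k=1/m$, the left side of \eqref{eq:cond} is at most
$$\frac{360}{m^2\alpha}+\frac{32}{k_0\alpha}\le\frac{360}{m\alpha}+\frac{32}{k_0\alpha}\le\frac{\eta\kappa}2+\frac\eta2\le\eta .$$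
The conclusion $65=t\alpha\le64$ is false, which proves the claim. Thus
$$\log R<\log2+k_0\log(2m).$$

Let $L=1/(\kappa\alpha^2)$ and $c=5\cdot65^2$, so that $\eta^{-1}=4e^{cL}$. From $\alpha\le2$ and $\kappa\le\frac14$ we get $L\ge1$, $1/(\kappa\alpha)=\alpha L\le2L$ and $1/\alpha=\kappa\alpha L\le L/2$. Therefore $m\le1+5760\,Le^{cL}$ and $k_0\le1+128\,Le^{cL}$. Since $5761<e^9$ and $L\le e^L$, both $m$ and $k_0$ are at most $e^{CL}$ with $C=c+10$. Then
$$\log R<1+e^{CL}(1+CL)\le e^{CL}(2+CL)\le e^{2CL}.$$
With $C_1=2C$ this reads $\log\log R<C_1/(\kappa\alpha^2)$. As $R\ge4$, we have $\log\log R>0$, and so $\alpha<\big(C_1/(\kappa\log\log R)\big)^{1/2}$.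
\end{proof}

The double logarithm has two sources. The change of measure costs a factor exponential in $t^2/\kappa$, which is of order $1/(\kappa\alpha^2)$, so the pigeonhole step needs exponentially many scales; and the scales themselves grow geometrically.

\begin{remark}[Dimension]
The proof of Theorem~\ref{thm:A} uses two-dimensionality only through $|\partial B_n|^2=O(|B_n|)$. A tilt by $\delta$ per site keeps the second moment in Lemma~\ref{lem:change} bounded when $\delta=t|B_n|^{-1/2}$ with $t$ fixed. It would move the expected gain by order $\alpha\delta|B_n|=\alpha t|B_n|^{1/2}$, and this has to exceed $|\partial B_n|$. The argument does not decide the question in dimension $d\ge3$, and we make no claim there.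
\end{remark}

\section{One sublattice entirely open}\label{sec:B}

It remains to treat the boundary of the parameter square. When $q=0$ the even sites cannot be tilted. Tilting only the odd sites produces only odd $v$ in the sum of Lemma~\ref{lem:budget}, and so says nothing directly about even starting vertices. We argue differently, and obtain the identity of the winner as well.

\begin{proposition}\label{prop:q0}
Let $q=0$ and $p\in(0,1)$. Then almost surely Otto wins on $G$ from every open vertex.
\end{proposition}

The idea is a count of edges. Let $C$ be the set of even sites of $B_n$ from which Eva wins on $G^+_{B_n}$. A maximum matching pairs $C$ with an equally large set $W$ of odd vertices, all but $4n$ of which are lattice sites. The lemma below shows that all edges from $W$ lead back to $C$. Since all sites have four lattice neighbors, the edges from $W$ account for all but $O(n)$ of the lattice edges at $C$. This leaves room for only $O(n)$ closed sites next to $C$, too few for $C$ to have positive density.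

\begin{lemma}\label{lem:closure}
Let $K$ be a finite bipartite graph with classes called even and odd. Let $C$ be the set of even vertices covered by every maximum matching, let $M$ be a maximum matching, and let $W$ be the set of $M$-partners of the vertices of $C$. Then every neighbor of a vertex of $W$ lies in $C$.
\end{lemma}

\begin{proof}
Let $v\in C$, let $vw\in M$, and let $u\ne v$ be a neighbor of $w$; then $u$ is even. Suppose that $u\notin C$. We construct a maximum matching that misses $v$, which contradicts $v\in C$.

First we find a path $Q=z_0z_1\cdots z_{2k}$, $k\ge0$, with $z_0=u$, with $z_{2j}z_{2j+1}\in M$ for all $j<k$, and with $z_{2k}$ missed by $M$. If $M$ misses $u$, take $k=0$. Otherwise let $M'$ be a maximum matching that misses $u$. Each vertex meets at most one edge of $M\setminus M'$ and at most one edge of $M'\setminus M$, so the components of $M\triangle M'$ are paths and cycles that alternate between $M$ and $M'$. The vertex $u$ meets an edge of $M\setminus M'$ and no edge of $M'$, so its component is a path $Q$ that starts at $u$ with an $M$-edge. Consider the last vertex $z$ of $Q$. If the last edge of $Q$ were in $M$, then $M'$ would miss $z$: an $M'$-edge at $z$ is not in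 $M$, since the $M$-edge at $z$ is not in $M'$, so it would prolong $Q$. Then $M'\triangle Q$ would be a matching larger than $M'$. So the last edge is in $M'$, the length of $Q$ is even, and by the same reasoning $M$ misses $z$.

The even vertices of $Q$ are the $z_{2j}$. If $v\in Q$, then $v=z_{2j}$ with $j<k$, because $M$ covers $v$ and misses $z_{2k}$; swapping $M$ along $z_{2j}\cdots z_{2k}$ gives a maximum matching that misses $v$. If $v\notin Q$, then $w\notin Q$, because each odd vertex $z_{2j+1}$ of $Q$ has its $M$-partner $z_{2j}$ in $Q$, while the partner of $w$ is $v$. Then $M\triangle Q$ is a maximum matching that misses $u$ and contains $vw$, and replacing $vw$ by $uw$ gives a maximum matching that misses $v$.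
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:q0}]
Almost surely all even sites are open, and we assume this throughout. For an even site $v$ and even $r\ge2$ let $E_r(v)$ be the event that Eva wins from $v$ on $G^+_{v+B_r}$. We use Lemma~\ref{lem:truncation}(ii) in the following form: if $v\in\Lambda\subseteq\Lambda'$ with both sets even-bounded and Eva wins from $v$ on $G^+_{\Lambda'}$, then she wins from $v$ on $G^+_\Lambda$. In particular $E_r(v)$ decreases in $r$. Let $T$ be the random set of even sites $v$ for which $E_r(v)$ occurs for all $r$. If $v\notin T$, then Otto wins from $v$ on some $G^+_{v+B_r}$, and hence on $G$ by Lemma~\ref{lem:truncation}(ii). The main task is to show that $T=\emptyset$ almost surely.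

Call an odd site \emph{bad} if it is adjacent to a site of $T$ and it either is closed or has a neighbor not in $T$. The joint law of $(\omega,T)$ is invariant under even translations, so the probability $\beta$ that an odd site is bad, and the probability $\delta_r$ that $E_r(v)$ occurs but $v\notin T$, do not depend on the site. Since $E_r(v)\downarrow\{v\in T\}$, we have $\delta_r\to0$.

\emph{Step 1: counting bad sites.} Fix an even $n$, let $K=G^+_{B_n}$, and let $C_n$ be the set of even $v\in B_n$ from which Eva wins on $K$. By Lemma~\ref{lem:matching}, $C_n$ is the set $C$ of Lemma~\ref{lem:closure}. For even $v\in B_n$ we have $B_n\subseteq v+B_{2n}$, so $E_{2n}(v)$ implies $v\in C_n$, and $T\cap B_n\subseteq C_n$. Take $M$ and $W$ as in Lemma~\ref{lem:closure}, and let $W'$ be the set of vertices of $W$ that are not pendant. These are open odd sites of $B_n$, and $|C_n|=|W|\le|W'|+4n$.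

An odd site of $B_n$ is not in $\partial B_n$, so its four lattice neighbors lie in $B_n$. They are even, hence open. So the four lattice neighbors of a site of $W'$ are $K$-neighbors, and they lie in $C_n$ by Lemma~\ref{lem:closure}. Of the $4|C_n|$ lattice edges with an endpoint in $C_n$, exactly $4|W'|$ go to $W'$, and at most $4|C_n|-4|W'|\le16n$ go elsewhere. Now let $w\in B_n$ be bad. Its neighbor in $T$ lies in $B_n$, hence in $C_n$. If $w\notin W'$, it is an endpoint of one of those at most $16n$ edges. If $w\in W'$, it is open, so it has a neighbor not in $T$, and this neighbor lies in $C_n\setminus T$; there are at most $4|C_n\setminus T|$ such $w$. Taking expectations over the $n^2$ odd sites of $B_n$,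
\begin{equation}\label{eq:beta}
n^2\beta\le16n+4\,\mathbb E|C_n\setminus T| .
\end{equation}

\emph{Step 2: $\beta=0$.} Fix an even $r<n$. If $v$ is even and $|v|_1\le n-r$, then $v+B_r\subseteq B_n$, so $v\in C_n$ implies $E_r(v)$, and $\mathbb P(v\in C_n\setminus T)\le\delta_r$. The remaining sites of $B_n$ lie on $r$ spheres $\{|x|_1=k\}$ with $k\le n$ and number at most $4rn$. So $\mathbb E|C_n\setminus T|\le(n+1)^2\delta_r+4rn$. Divide \eqref{eq:beta} by $n^2$ and let $n\to\infty$ to get $\beta\le4\delta_r$; then let $r\to\infty$.

\emph{Step 3: even starting vertices.} Almost surely no odd site is bad, so every odd site adjacent to $T$ is open and has all its neighbors in $T$. Let $N$ be the set of odd sites adjacent to $T$. Every neighbor of a site of $T$ is in $N$, and every neighbor of a site of $N$ is in $T$. As $\mathbb Z^2$ is connected, $T\cup N$ is empty or all of $\mathbb Z^2$. In the second case every odd site is open, which has probability $0$ because $p>0$. So $T=\emptyset$ almost surely, and Otto wins on $G$ from every even vertex.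

\emph{Step 4: odd starting vertices.} Fix an odd site $w$ and let $\omega'$ be $\omega$ with $w$ closed. The law of $\omega'$ is the law of $\omega$ conditioned on $\{\omega_w=0\}$, an event of probability $p>0$. Hence $\mathbb P(T(\omega')\ne\emptyset)\le p^{-1}\mathbb P(T\ne\emptyset)=0$, and almost surely Otto wins from every even vertex on $G(\omega')=G-w$. If $w$ is open and the token starts there, Otto moves to any neighbor $v$ of $w$, which is open because it is even. The rest of the game is the game on $G-w$ from $v$, which he wins. There are countably many $w$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]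
If $p=q=0$, then $\mathbb P(D)=1$ by Example~\ref{ex:full}. Let $(p,q)\ne(0,0)$. If $p,q\in(0,1)$, apply Theorem~\ref{thm:A}. If $p=1$ or $q=1$, almost surely all sites of one parity are closed, every open vertex is isolated in $G$, and the first player loses at once. If $q=0$ and $p\in(0,1)$, apply Proposition~\ref{prop:q0}. If $p=0$ and $q\in(0,1)$, translation by $(1,0)$ exchanges the two parities and reduces to the previous case. So for $(p,q)\ne(0,0)$ almost surely no open vertex gives a draw, and $\mathbb P(D)=0$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BHMW}
Riddhipratim Basu, Alexander E. Holroyd, James B. Martin, Johan W\"astlund,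
\emph{Games on Random Boards}, arXiv:1505.07485 (2015).

\end{thebibliography}
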